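\title{Polynomially bounded profiles of relational structures\\ are asymptotic to a monomial}

\begin{abstract}
The profile of a relational structure $R$ is the function $\varphi_R$ that counts, for each $n$, the isomorphism types of the $n$-element induced substructures of $R$. We prove that if $R$ has bounded signature or finite kernel and $\varphi_R(n)\le Cn^d$ for infinitely many $n$, then $\varphi_R(n)\sim an^k$ for some real $a>0$ and some integer $k\ge 0$. This answers a question from a paper of Pouzet and Thi\'ery. We also show that such an $R$ has the same age as a structure on $F\cup D\times\mathbb Q$, with $F$ and $D$ finite, that is invariant under the local isomorphisms of the chain $\mathbb Q$. The proof embeds the algebras that count types into a polynomial ring and counts lattice points in a convex body; for bounded signature it first shows that the kernel of a countable structure with the given age is finite. An example shows that the conclusion can fail when the signature is unbounded and the kernel is infinite.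
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Profiles and kernels}

A \emph{relational structure} is a pair $R=(E,(\rho_i)_{i\in I})$, where $E$ is a set and each $\rho_i\subseteq E^{m_i}$ is an $m_i$-ary relation on $E$. The family $(m_i)_{i\in I}$ is the \emph{signature}. It may be infinite, and it is \emph{bounded} if the arities $m_i$ are bounded. For $A\subseteq E$, the induced substructure is $R_{\restriction A}=(A,(\rho_i\cap A^{m_i})_{i\in I})$. The \emph{age} $\mathcal A(R)$ is the set of isomorphism types of the structures $R_{\restriction A}$ with $A$ finite, and the \emph{profile} $\varphi_R:\mathbb N\to\mathbb N$ counts them by size: $\varphi_R(n)$ is the number of isomorphism types of the $R_{\restriction A}$ with $|A|=n$. Throughout the paper $E$ is infinite and $\varphi_R(n)$ is finite for every $n$, even when the signature is infinite.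

The profile measures how many different pictures of $R$ one sees through a window of $n$ points. The points that cannot be spared without losing a picture form the \emph{kernel}
\[
K(R)=\{x\in E:\ \mathcal A(R_{\restriction E\setminus\{x\}})\neq\mathcal A(R)\}.
\]

\begin{example}\label{ex:first}
Graphs are structures with one symmetric binary relation.
\begin{enumerate}
\item[(a)] For the chain $(\mathbb Q,<)$ the profile is constantly $1$.
\item[(b)] Let $E$ be partitioned into $k+1$ infinite parts, each named by a unary relation. A type of size $n$ is a sequence of $k+1$ natural numbers with sum $n$, so $\varphi_R(n)=\binom{n+k}{k}\sim n^k/k!$.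
\item[(c)] Let $R$ be the disjoint union of two infinite cliques. A type of size $n$ is an unordered pair $\{i,j\}$ with $i+j=n$, so $\varphi_R(n)=\lfloor n/2\rfloor+1\sim n/2$.
\item[(d)] Let $R$ be a graph with a vertex $a$ joined to infinitely many vertices, infinitely many isolated vertices, and no other edge. A type of size $n\ge1$ is given by its number of edges, between $0$ and $n-1$, so $\varphi_R(n)=n$.
\end{enumerate}
In (a)--(c) the kernel is empty. In (d) it is $\{a\}$: removing $a$ destroys all edges, and removing another vertex does not change the age.
\end{example}

A map $\varphi:\mathbb N\to\mathbb N$ has \emph{polynomial growth} of degree $k$ if $an^k\le\varphi(n)\le bn^k$ for some $a,b>0$ and all large $n$. It is known that $\varphi_R$ is non-decreasing and that, if the signature is bounded or $K(R)$ is finite, then $\varphi_R$ either has polynomial growth or grows at least as fast as every polynomial. The following question comes from the paper \cite{PT} of Pouzet and Thi\'ery.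

\begin{quote}
\emph{Suppose that $R$ has bounded signature or finite kernel and that $\varphi_R$ is bounded above by a polynomial. Is $\varphi_R(n)\sim an^k$ for some real $a>0$ and some integer $k\ge0$?}
\end{quote}

Here $\varphi(n)\sim\psi(n)$ means $\varphi(n)/\psi(n)\to1$. In Example~\ref{ex:first} the profile counts the lattice points of a dilated polytope, possibly up to a finite symmetry. Case (c) shows that the profile need not be a polynomial, but the oscillation there affects only the constant term, and these examples suggest the answer yes. The two known facts do not give it: the function $2^{\lfloor\log_2n\rfloor}$ is non-decreasing and lies between $n/2$ and $n$, yet its quotient by $n$ has no limit. One has to exclude oscillations on a geometric scale, and this requires a description of the structures themselves.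

\subsection{Results}

The answer is yes, and a bound along a subsequence is enough.

\begin{theorem}\label{thm:A}
Let $R$ have bounded signature or finite kernel. If for some $C,d$ we have $\varphi_R(n)\le Cn^d$ for infinitely many $n$, then $\varphi_R(n)\sim an^k$ for some real $a>0$ and some integer $k\ge0$. Equivalently, either $\varphi_R(n)\sim an^k$ for some such $a$ and $k$, or $\varphi_R(n)/n^d\to\infty$ for every $d$.
\end{theorem}

The two formulations agree because $\varphi_R(n)/n^d\not\to\infty$ means exactly that $\varphi_R(n)\le Cn^d$ for some $C$ and infinitely many $n$. A \emph{local isomorphism} of a structure is an isomorphism between two of its induced substructures; for $(\mathbb Q,<)$ it is an increasing bijection between two subsets.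

\begin{theorem}\label{thm:B}
Under the hypotheses of Theorem~\ref{thm:A}, including $\varphi_R(n)\le Cn^d$ for infinitely many $n$, the structure $R$ has the same age as a structure on $F\cup D\times\mathbb Q$, with $F$ and $D$ finite, such that $\mathrm{id}_F\cup(\mathrm{id}_D\times f)$ is a local isomorphism for every local isomorphism $f$ of $(\mathbb Q,<)$. In the case of bounded signature, every countable structure with the age of $R$ has finite kernel.
\end{theorem}

\begin{proposition}\label{prop:C}
For unbounded signature and infinite kernel the conclusion of Theorem~\ref{thm:A} can fail, even with $\varphi_R(n)\le n$ for all $n\ge1$.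
\end{proposition}

The known facts quoted above are not used. The external results that we use are Ramsey's theorem, Higman's theorem on words, Radford's theorem on shuffle algebras \cite{Radford}, \L o\'s's theorem, and the $\aleph_1$-saturation of ultrapowers \cite{CK}; each is recalled where it enters. Proposition~\ref{prop:C} is proved in Section~\ref{sec:counter}. Section~\ref{sec:idea} shows the method on Example~\ref{ex:first}(c) and ends with the plan of the proof of the two theorems.

\section{Two structures with infinite kernel}\label{sec:counter}

\begin{proof}[Proof of Proposition~\ref{prop:C}]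
Let $E=\bigsqcup_{i\ge1}C_i$ with $|C_i|=3^i$, and let $\rho_i$ be the $3^i$-ary relation consisting of all injective enumerations of $C_i$. The signature is unbounded. For finite $A\subseteq E$ put $I(A)=\{i: C_i\subseteq A\}$. The relation $\rho_i$ is nonempty on $A$ exactly when $i\in I(A)$, so the type of $R_{\restriction A}$ determines $|A|$ and $I(A)$. Conversely, if $|A|=|A'|$ and $I(A)=I(A')$, any bijection $A\to A'$ that is the identity on $\bigcup_{i\in I(A)}C_i$ is an isomorphism. Every finite $I$ with $\sum_{i\in I}3^i\le n$ is $I(A)$ for some $n$-set $A$: fill up $\bigcup_{i\in I}C_i$ with single points of other blocks. Hence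
\[
\varphi_R(n)=\#\Bigl\{I:\ \sum_{i\in I}3^i\le n\Bigr\},
\]
which is finite and non-decreasing in $n$. For $n=3^j-1$, all $I\subseteq\{1,\dots,j-1\}$ are counted, since their sums are at most $(3^j-3)/2$, and no other $I$ is. So $\varphi_R(3^j-1)=2^{j-1}$. Put $\beta=\log_32\in(0,1)$. For $3^{j-1}\le n<3^j$ with $j\ge1$,
\[
\varphi_R(n)\le 2^{j-1}=(3^{j-1})^{\beta}\le n^{\beta}\le n .
\]
The profile is unbounded, which excludes $\varphi_R(n)\sim a$, and $\varphi_R(n)/n^k\le n^{\beta-k}\to0$ for $k\ge1$, which excludes $\varphi_R(n)\sim an^k$. Finally $K(R)=E$, because $C_i$ is the only subset of $E$ on which the induced structure is isomorphic to $R_{\restriction C_i}$.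
\end{proof}

In this structure each block $C_i$ becomes visible only at the scale $n\approx3^i$. With bounded arities an infinite kernel is still possible, but in the standard example it is paid for by a large profile.

\begin{example}\label{ex:cycles}
Let $R$ be the disjoint union of one cycle of each length $3,4,5,\dots$ Each cycle is the only induced copy of itself, so $K(R)=E$. For every partition of $n$ into $k$ positive parts, $R$ contains a disjoint union of $k$ paths with these numbers of vertices, placed in $k$ distinct cycles longer than $n$. Hence $\varphi_R(n)\ge\binom{n-1}{k-1}/k!$ for every $k$, and $\varphi_R(n)/n^d\to\infty$ for all $d$. So the last statement of Theorem~\ref{thm:B} fails without the polynomial bound.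
\end{example}

\section{Counting types with an algebra}\label{sec:idea}

The base field is $\mathbf k=\mathbb Q$; we write $\mathbf k$ for the field and $\mathbb Q$ for the chain. For a set $X$, let $\mathcal S(X)_n$ be the space of functions from the $n$-subsets of $X$ to $\mathbf k$, and let $\mathcal S(X)=\bigoplus_n\mathcal S(X)_n$, seen as a space of functions on the finite subsets of $X$, with the product
\[
(gh)(S)=\sum_{T\subseteq S}g(T)\,h(S\setminus T).
\]
This is a commutative graded algebra whose unit is the indicator of $\emptyset$. Subalgebras contain the unit. An equivalence relation $\equiv$ on the finite subsets of $X$ is \emph{hereditary} if $S\equiv S'$ implies that there is a bijection $\theta:S\to S'$ with $T\equiv\theta(T)$ for all $T\subseteq S$.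

\begin{lemma}\label{lem:hered}
If $\equiv$ is hereditary, the elements of $\mathcal S(X)$ that are constant on classes form a graded subalgebra $A$. It contains the indicator $e$ of the singletons, and $\dim A_n$ is the number of classes of $n$-sets when this number is finite.
\end{lemma}

\begin{proof}
Equivalent sets have the same size, which gives the grading, $e\in A$, and the dimension. If $g,h\in A$ and $S\equiv S'$ through $\theta$, then $g(T)h(S\setminus T)=g(\theta T)h(S'\setminus\theta T)$ for each $T\subseteq S$, and summing gives $(gh)(S)=(gh)(S')$.
\end{proof}

Isomorphism of induced substructures is hereditary, so $\varphi_R$ is the Hilbert function $n\mapsto\dim A_n$ of a graded algebra. The smallest case that shows how we use this is Example~\ref{ex:first}(c).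

\begin{example}\label{ex:cliques}
Realize the two cliques on $D\times\mathbb Q$ with $D=\{u,v\}$: two distinct points are adjacent if they have the same first coordinate. Let $x$ and $y$ be the indicators of the singletons contained in $\{u\}\times\mathbb Q$ and in $\{v\}\times\mathbb Q$. The value $(x^iy^j)(S)$ counts the enumerations of $S$ whose first $i$ points are in the first clique and whose last $j$ points are in the second. It is $i!\,j!$ if $S$ has $i$ points in the first clique and $j$ in the second, and $0$ otherwise. So $x,y$ are algebraically independent, $\mathbf k[x,y]$ consists of the functions that depend only on the pair $(i,j)$, and the algebra $A$ of functions constant on isomorphism types consists of the symmetric polynomials.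

Order monomials lexicographically with $x>y$. The leading exponents of the elements of $A_n$ are the $(n-j,j)$ with $0\le j\le n/2$, and their number is $\dim A_n$. The element $e=x+y$ has leading exponent $(1,0)$. Subtracting $n(1,0)$ we obtain
\[
T_n=\{j(-1,1):\ 0\le j\le n/2\}.
\]
Multiplication by $e$ gives $T_n\subseteq T_{n+1}$. The sets $\frac1nT_n$ fill up the segment $\Delta=\{t(-1,1):0\le t\le\frac12\}$, and $T_n$ is the set of points of the lattice $\mathbb Z(-1,1)$ in $n\Delta$. The exponent $k=1$ is the dimension of $\Delta$, and the constant $a=\frac12$ is its length measured by the lattice.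
\end{example}

The general proof follows this pattern and meets five difficulties.
\begin{enumerate}
\item[(1)] $R$ is not given on a set $D\times\mathbb Q$. Points outside the kernel can be repeated infinitely often, and Ramsey's theorem arranges the repetitions along $\mathbb Q$. This gives a structure with the same age on $K\cup V\times\mathbb Q$, where $V=E\setminus K$ (Section~\ref{sec:kernel}).
\item[(2)] The order of $\mathbb Q$ may matter, and $V$ may be infinite. The ring $\mathbf k[x,y]$ is replaced by the algebra of order-invariant functions, which is a polynomial ring when $V$ is finite. The polynomial bound on the profile bounds a transcendence degree, and this reduces $V$ to a finite set $D$ (Section~\ref{sec:algebra}).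
\item[(3)] A graded subalgebra of a polynomial ring need not be finitely generated, so its Hilbert function is estimated by counting lattice points as above (Section~\ref{sec:lattice}).
\item[(4)] Kernel points cannot be repeated. When there are finitely many of them, they are treated as constants (Section~\ref{sec:finite}).
\item[(5)] For bounded signature one shows that the kernel is finite after restriction to a countable subset with the same age (Sections~\ref{sec:bounded}--\ref{sec:end}).
\end{enumerate}

\section{The kernel and the blow-up}\label{sec:kernel}

This section applies to every infinite structure $R$ with finite profile. Put $K=K(R)$ and $V=E\setminus K$.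

An \emph{embedding} $h:A\to E$, with $A\subseteq E$, is an injection that is an isomorphism from $R_{\restriction A}$ onto $R_{\restriction h(A)}$; then $h(A)$ is a \emph{copy} of $A$. Relations are finitary, so a bijection between two subsets is a local isomorphism if and only if all its restrictions to finite sets are. Let $F$ be any subset. A bijection $g:S\to S'$ between sets disjoint from $F$ is an \emph{$F$-isomorphism} if $\mathrm{id}_F\cup g$ is an isomorphism of induced substructures, and an \emph{$F$-embedding} is an $F$-isomorphism onto its image. Restrictions, inverses and composites of $F$-isomorphisms are $F$-isomorphisms, and an $F$-isomorphism is an $F'$-isomorphism for $F'\subseteq F$. Two tuples $\bar s,\bar s'$ of distinct elements outside $F$ have the same \emph{type over $F$} if $s_j\mapsto s'_j$ is an $F$-isomorphism.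

\subsection{Rigidity of the kernel}

By definition, $z\in K$ if and only if there is a finite set $A_z\subseteq E$ all of whose copies contain $z$. Fix such a set for each $z\in K$, and let $Q_z$ be the intersection of all copies of $A_z$. Then $z\in Q_z\subseteq A_z$, and $Q_z\subseteq K$ since every copy of $A_z$ contains each point of $Q_z$. For each $w\in A_z\setminus Q_z$ choose a copy of $A_z$ that misses $w$. These copies and $A_z$ itself are the \emph{chosen} copies; their intersection is $Q_z$, and their union $M_z$ is finite. The set $M_z$ pins down $Q_z$.

\begin{lemma}\label{lem:pin}
If $M\supseteq M_z$ and $h:M\to E$ is an embedding, then $h(Q_z)=Q_z$.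
\end{lemma}

\begin{proof}
For each chosen copy $C$, the set $h(C)$ is a copy of $A_z$, so $Q_z\subseteq h(C)$. Since $h$ is injective, intersecting over $C$ gives $Q_z\subseteq h(Q_z)$, and both sets have the same finite size.
\end{proof}

A finite set $F\subseteq K$ is \emph{closed} if it is a union of sets $Q_z$. Every finite subset of $K$ lies in a closed set, and the union of two closed sets is closed. For $F$ closed put $M_F=\bigcup\{M_z: Q_z\subseteq F\}$. This set contains $F$, and it is finite because $Q_z\subseteq F$ implies $z\in F$. By Lemma~\ref{lem:pin}, an embedding of a set containing $M_F$ maps $F$ onto $F$.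

The definition of $K$ allows the removal of one point outside $K$. After the removal, new points might become indispensable; the next lemma excludes this.

\begin{lemma}\label{lem:remove}
If $X\subseteq V$ is finite, then $\mathcal A(R_{\restriction E\setminus X})=\mathcal A(R)$.
\end{lemma}

\begin{proof}
We use induction on $|X|$; the case $X=\emptyset$ is trivial. Suppose that the statement holds for $X$, let $x\in V\setminus X$, and suppose that a finite $B\subseteq E$ has no copy in $E\setminus(X\cup\{x\})$. For $z\in B\setminus K$ let $B_z$ be a copy of $B$ that avoids $z$. By the induction hypothesis the finite set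
\[
M=B\cup\bigcup_{z\in B\setminus K}B_z\cup\bigcup_{z\in B\cap K}M_z
\]
has an embedding $h$ into $E\setminus X$. For each copy $C\subseteq M$ of $B$, the set $h(C)$ is a copy of $B$ in $E\setminus X$, so it contains $x$. Hence $z=h^{-1}(x)$ exists and lies in all these copies, in particular in $B$. If $z\notin K$, then $z\in B_z$, which is false. If $z\in K$, then $x=h(z)\in h(Q_z)=Q_z\subseteq K$ by Lemma~\ref{lem:pin}, which is false as well.
\end{proof}

We need more: to move a finite set of points of $V$ away from $X$ while \emph{fixing} a given finite part $F$ of the kernel. Lemmas \ref{lem:pin} and \ref{lem:remove} give an embedding that avoids $X$ and permutes $F$. The permutation is undone by a group argument.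

\begin{lemma}\label{lem:move}
Let $F\subseteq K$, $B\subseteq V$ and $X\subseteq E\setminus F$ be finite. There is an $F$-embedding $h:B\to E\setminus F$ with $h(B)\cap X=\emptyset$.
\end{lemma}

\begin{proof}
Suppose first that $F$ is closed and $X\subseteq V$. For finite $S\subseteq E$ let $\Pi_S$, respectively $\Pi_S^X$, be the set of permutations of $F$ induced by embeddings of $S\cup M_F$ into $E$, respectively into $E\setminus X$. These sets are nonempty by Lemma~\ref{lem:remove} and decrease as $S$ grows. Since $\mathrm{Sym}(F)$ is finite and any two finite sets $S$ lie in a third, the intersections $\Pi=\bigcap_S\Pi_S$ and $\Pi^X=\bigcap_S\Pi_S^X\subseteq\Pi$ are attained at some $S$, hence nonempty.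

The set $\Pi$ is closed under composition. Indeed, given $\sigma,\tau\in\Pi$ and $S$, take an embedding $h_1$ of $S\cup M_F$ inducing $\sigma$ and an embedding $h_2$ of $h_1(S\cup M_F)\cup M_F$ inducing $\tau$; then $h_2h_1$ is an embedding of $S\cup M_F$ inducing $\tau\sigma$. A nonempty subset of a finite group that is closed under composition is a subgroup. Choose $\sigma\in\Pi^X$. Let $h_1$ be an embedding of $B\cup M_F$ inducing $\sigma^{-1}\in\Pi$, and let $h_2$ be an embedding of $h_1(B\cup M_F)\cup M_F$ into $E\setminus X$ inducing $\sigma$. Then $h_2h_1$ is the identity on $F$ and its image avoids $X$; restrict it to $B$.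

In general, take a closed $F_1\supseteq F\cup(X\cap K)$ and apply the first case to $F_1$, $B$ and $X\setminus K$. The resulting $F_1$-embedding has image disjoint from $F_1$ and from $X\setminus K$, hence from $X$.
\end{proof}

\subsection{The blow-up}

A \emph{slide} is a bijection between two subsets of $V\times\mathbb Q$ of the form $(v,q)\mapsto(v,f(q))$, where $f$ is a local isomorphism of $(\mathbb Q,<)$. The second coordinate of a point is its \emph{position}. We build a structure on $K\cup V\times\mathbb Q$ from finite pieces with two standard tools.

\emph{Ramsey's theorem.} For all $n,p,c$ there is $N$ such that for every coloring of the $n$-subsets of $\{1,\dots,N\}$ with $c$ colors there is a $p$-subset all of whose $n$-subsets have the same color.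

\emph{Compactness.} An inverse system of nonempty finite sets over a directed index set has a nonempty limit. (The product of the finite sets is compact, and by directedness any finitely many compatibility conditions can be satisfied together.)

The finiteness needed for both tools comes from the profile: on a given $n$-set there are at most $n!\,\varphi_R(n)$ structures whose type lies in $\mathcal A(R)$.

\begin{proposition}\label{prop:blowup}
There is a structure $R^*$ on the disjoint union $K\cup V\times\mathbb Q$ such that
\begin{enumerate}
\item[(a)] for finite $F\subseteq K$ and $B\subseteq V\times\mathbb Q$, the structure $R^*_{\restriction F\cup B}$ embeds into $R$ by a map that is the identity on $F$;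
\item[(b)] every slide is a $K$-isomorphism;
\item[(c)] $\mathrm{id}_K\cup(v\mapsto(v,0))$ is an isomorphism from $R$ onto $R^*_{\restriction K\cup V\times\{0\}}$.
\end{enumerate}
\end{proposition}

We identify $E$ with $K\cup V\times\{0\}$ by (c). By (a) and (c), $\mathcal A(R^*)=\mathcal A(R)$.

\begin{proof}
For finite $F\subseteq K$, $D\subseteq V$ and $\Theta\subseteq\mathbb Q$, let $\mathcal Z(F,D,\Theta)$ be the set of structures $S$ on $F\cup D\times\Theta$ such that (i) $S$ embeds into $R$ by a map that is the identity on $F$; (ii) for all $A,A'\subseteq\Theta$ of equal size, the increasing bijection $A\to A'$ induces an $F$-isomorphism $D\times A\to D\times A'$ of $S$; (iii) for each $q\in\Theta$, the map $\mathrm{id}_F\cup(v\mapsto(v,q))$ is an isomorphism from $R_{\restriction F\cup D}$ onto its image. These sets are finite by (i), and restriction maps $\mathcal Z(F,D,\Theta)$ into $\mathcal Z(F',D',\Theta')$ for a smaller triple. If they are all nonempty, compactness gives a compatible family, which defines a structure on $K\cup V\times\mathbb Q$ because relations are finitary. It satisfies (a) by (i), and (b) and (c), which can be tested on finite sets, by (ii) and (iii).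

Fix $F,D$ and $\Theta=\{q_1<\dots<q_n\}$. Applying Lemma~\ref{lem:move} repeatedly, with $X$ the union of the previous images, we obtain for every $N$ a sequence of $F$-embeddings $h_1,\dots,h_N:D\to E\setminus F$ with pairwise disjoint images. For $J=\{j_1<\dots<j_n\}\subseteq\{1,\dots,N\}$ let $S_J$ be the structure on $F\cup D\times\{1,\dots,n\}$ pulled back from $R$ along the injection $\mathrm{id}_F\cup((v,t)\mapsto h_{j_t}(v))$. There are finitely many possible $S_J$, so for $N$ large Ramsey's theorem gives a set $H$ of $2n$ indices on whose $n$-subsets $S_J$ is constant. Let $J=\{j_1<\dots<j_n\}$ consist of the first $n$ elements of $H$. Let $A=\{a_1<\dots<a_k\}$ and $A'=\{a'_1<\dots<a'_k\}$ be subsets of $\{1,\dots,n\}$. Complete $\{j_a:a\in A\}$ and $\{j_a:a\in A'\}$ to $n$-sets $J_A$ and $J_{A'}$ by the last $n-k$ elements of $H$, which come after all of $J$. The restriction of $S_{J_A}$ to $F\cup D\times\{1,\dots,k\}$ is the restriction of $S_J$ to $F\cup D\times A$ transported along $a_t\mapsto t$, and the same holds for $A'$. Since $S_{J_A}=S_{J_{A'}}$, the map $a_t\mapsto a'_t$ induces an $F$-isomorphism of $S_J$. Transporting $S_J$ along $t\mapsto q_t$ gives a structure with (ii); it has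 (i) by construction and (iii) because each $h_j$ is an $F$-embedding.
\end{proof}

\section{Order-invariant functions}\label{sec:algebra}

For a set $V$, declare two finite subsets of $V\times\mathbb Q$ equivalent if a slide maps one onto the other. This equivalence is hereditary. Let $\mathcal B_V\subseteq\mathcal S(V\times\mathbb Q)$ be its algebra (Lemma~\ref{lem:hered}); its elements are the \emph{order-invariant} functions, and its part of degree $0$ is $\mathbf k$. For $D\subseteq V$, restriction to the finite subsets of $D\times\mathbb Q$ is a homomorphism of graded algebras $\rho_D:\mathcal B_V\to\mathcal B_D$.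

Let $D$ be finite and $\Sigma=\mathcal P(D)\setminus\{\emptyset\}$. The \emph{word} of a finite set $S\subseteq D\times\mathbb Q$ is obtained by listing its positions $q_1<\dots<q_\ell$ and writing at $q_t$ the letter $\{v:(v,q_t)\in S\}\in\Sigma$. Two sets are related by a slide if and only if they have the same word, and every word occurs. The \emph{weight} of a word is the sum of the cardinalities of its letters, that is, $|S|$. There are finitely many words of each weight, so the indicators $1_w$ of the classes form a basis of $\mathcal B_D$, and the degree of $1_w$ is the weight of $w$.

For $D=\{u,v\}$, with letters $\alpha=\{u\}$, $\beta=\{v\}$, $\gamma=\{u,v\}$, we have $1_\alpha1_\beta=1_{\alpha\beta}+1_{\beta\alpha}+1_\gamma$: the two points are at different positions, in either order, or at the same position. The first two terms form a shuffle product, and the last one is a shorter word. Recall that the \emph{shuffle product} of words $w',w''$ of lengths $\ell',\ell''$ is $w'\ast w''=\sum_Iw_I$, where $I$ runs over the $\ell'$-subsets of $\{1,\dots,\ell'+\ell''\}$ and $w_I$ reads $w'$ on $I$ and $w''$ on its complement. It makes the span of all words a commutative algebra, the \emph{shuffle algebra},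 graded both by length and by weight. Fix a total order on $\Sigma$. A \emph{Lyndon word} is a nonempty word that is lexicographically smaller than each of its nonempty proper suffixes.

\emph{Radford's theorem} \cite{Radford}. Over a field of characteristic $0$, the shuffle algebra on a finite totally ordered alphabet is the polynomial algebra on its Lyndon words.

\begin{lemma}\label{lem:poly}
For $D$ finite, $\mathcal B_D$ is a polynomial ring on homogeneous generators of positive degrees, finitely many in each degree.
\end{lemma}

\begin{proof}
Identify $1_w$ with $w$. The coefficient of $w$ in $1_{w'}1_{w''}$ is the number of ways to split a set $S$ with word $w$ into a part $T$ with word $w'$ and a part $S\setminus T$ with word $w''$. The positions of the two parts cover those of $S$, so $\ell(w)\le\ell(w')+\ell(w'')$. In case of equality the two parts share no position, so $T$ is determined by its set $I$ of positions, and the splittings correspond to the $I$ with $w_I=w$. Thus $1_{w'}1_{w''}$ equals $w'\ast w''$ plus a combination of shorter words of the same weight. By induction, a product $1_{\lambda_1}\cdots1_{\lambda_p}$ of indicators of Lyndon words equals $\lambda_1\ast\dots\ast\lambda_p$ plus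 shorter words of the same weight.

Fix a weight $n$. By Radford's theorem the shuffle monomials in Lyndon words form a basis of the span of all words. Each is homogeneous for weight and for length, so those of weight $n$ and length $\ell$ form a basis of the span of the words of weight $n$ and length $\ell$. The monomials in the $1_\lambda$ of weight $n$ are therefore related to a basis of $(\mathcal B_D)_n$ by a matrix that is unitriangular with respect to length, and they form a basis as well. So $\mathcal B_D$ is the polynomial ring on the $1_\lambda$.
\end{proof}

\begin{lemma}\label{lem:domain}
For every set $V$, the algebra $\mathcal B_V$ is a domain, and every nonzero element has nonzero image under $\rho_D$ for some finite $D$.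
\end{lemma}

\begin{proof}
If $g(S)\ne0$, then $\rho_D(g)\ne0$ for every $D$ with $S\subseteq D\times\mathbb Q$. For two nonzero elements $g,h$ take a common finite $D$; then $\rho_D(gh)=\rho_D(g)\rho_D(h)\neq0$ by Lemma~\ref{lem:poly}.
\end{proof}

The transcendence degree of a subalgebra $A\subseteq\mathcal B_V$ is that of its fraction field over $\mathbf k$. A maximal algebraically independent subset of a generating set of $A$ is a transcendence basis. The next lemma is the only place where the polynomial bound on the profile enters, and it shows why a bound for infinitely many $n$ is enough: an element of degree one gives a lower bound in \emph{every} degree.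

\begin{lemma}\label{lem:trdeg}
Let $A\subseteq\mathcal B_V$ be a graded subalgebra with an element $0\ne e\in A_1$. If $\dim A_n\le Cn^d$ for infinitely many $n$, then $A$ has transcendence degree at most $d+1$.
\end{lemma}

\begin{proof}
The powers of $e$ are nonzero and have distinct degrees, so $e$ is transcendental over $\mathbf k$. Homogeneous elements generate $A$, so $\{e\}$ extends to a transcendence basis made of homogeneous elements, all of positive degree since $A_0=\mathbf k$. If the transcendence degree is at least $r\ge2$, let $e,g_2,\dots,g_r$ be part of this basis, with degrees $1,c_2,\dots,c_r$, and let $c=\max c_i$. The monomials $e^{\,n-\sum\alpha_ic_i}g_2^{\alpha_2}\cdots g_r^{\alpha_r}$ with $\sum\alpha_ic_i\le n$ are linearly independent in $A_n$. Taking $0\le\alpha_i\le n/((r-1)c)$ gives $\dim A_n\ge(n/((r-1)c))^{r-1}$ for all $n$, hence $r-1\le d$. For $r=1$, the bound $\dim A_n\ge1$ gives $d\ge0$.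
\end{proof}

Finite transcendence degree in turn reduces $V$ to a finite set, and the infinitely many generators of $\mathcal B_D$ to finitely many.

\begin{lemma}\label{lem:finiteD}
Let $A\subseteq\mathcal B_V$ be a graded subalgebra of finite transcendence degree. For some finite $D\subseteq V$, the map $\rho_D$ is injective on $A$ and $\rho_D(A)$ lies in a polynomial ring $\mathbf k[y_1,\dots,y_N]$ on finitely many of the generators of $\mathcal B_D$.
\end{lemma}

\begin{proof}
Let $g_1,\dots,g_r\in A$ be a transcendence basis and $\mathbf k[g]$ the polynomial ring that they generate. For finite $D\subseteq V$ let $\mathfrak p_D=\ker\rho_D\cap\mathbf k[g]$. It is a prime ideal because $\mathcal B_D$ is a domain, and it decreases as $D$ grows. Chains of prime ideals in a polynomial ring in $r$ variables over a field have length at most $r$, so some $\mathfrak p_D$ is minimal for inclusion in this family. Then $\mathfrak p_{D'}=\mathfrak p_D$ for all finite $D'\supseteq D$. By Lemma~\ref{lem:domain} a nonzero element of $\mathbf k[g]$ is outside $\mathfrak p_{D'}$ for some such $D'$, so $\mathfrak p_D=0$.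

Let $0\ne a\in A$. It is algebraic over $\mathbf k(g)$; clearing denominators in its minimal polynomial gives a relation $\sum_ic_ia^i=0$ with $c_i\in\mathbf k[g]$ and $c_0\ne0$. Apply $\rho_D$. Since $\rho_D(c_0)\ne0$, we get $\rho_D(a)\neq0$, so $\rho_D$ is injective on $A$. Choose generators $y_1,\dots,y_N$ of $\mathcal B_D$ such that all $\rho_D(g_j)$ lie in $\mathbf k[y_1,\dots,y_N]$. Then $p=\rho_D(a)$ satisfies the nontrivial relation $\sum_i\rho_D(c_i)p^i=0$ over this ring. If $p$ had degree $\epsilon\ge1$ in another generator $y$, the nonzero terms $\rho_D(c_i)p^i$ would have distinct degrees $i\epsilon$ in $y$ and could not sum to zero. So $p\in\mathbf k[y_1,\dots,y_N]$.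
\end{proof}

\section{Hilbert functions and lattice points}\label{sec:lattice}

\begin{proposition}\label{prop:lattice}
Let $A$ be a graded subalgebra of $\mathbf k[y_1,\dots,y_N]$, where $\deg y_j=d_j\ge1$, with $A_1\ne0$. Then $\dim A_n\sim an^q$ for some real $a>0$ and some integer $q\ge0$.
\end{proposition}

The hypothesis $A_1\neq0$ cannot be dropped: for $A=\mathbf k[y_1^2]$ with $d_1=1$ the dimensions are $1,0,1,0,\dots$ Finite generation is not assumed, as the following case illustrates.

\begin{example}
Let $A\subseteq\mathbf k[x,y]$ be spanned by the monomials $x^iy^j$ with $j\le\sqrt2\,i$. For $i+j=n$ the condition reads $j\le(2-\sqrt2)n$, so $\dim A_n=\lfloor(2-\sqrt2)n\rfloor+1$. If $A$ were finitely generated, it would be generated by finitely many monomials, and all its monomials would satisfy $j\le\varrho i$ for one rational $\varrho<\sqrt2$, which is false.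
\end{example}

We use three standard facts on a convex set $\Gamma$ in a real vector space of dimension $q$: it contains the interior of its closure; its boundary has volume $0$; and if $\Gamma$ is compact with nonempty interior and $\Lambda$ is a lattice of covolume $1$, then $\#(\Lambda\cap t\Gamma)\sim\operatorname{vol}(\Gamma)\,t^q$ as $t\to\infty$, since $t^{-q}\#(\Lambda\cap t\Gamma)$ is a Riemann sum for the indicator of $\Gamma$.

\begin{proof}[Proof of Proposition~\ref{prop:lattice}]
Let $S_n\subseteq\{\alpha\in\mathbb N^N:\sum d_j\alpha_j=n\}$ be the set of lexicographically leading exponents of the nonzero elements of $A_n$. Polynomials with distinct leading exponents are linearly independent, and a basis of $A_n$ in echelon form has distinct leading exponents, so $\#S_n=\dim A_n$. The leading exponent of a product is the sum of the leading exponents, so $S_n+S_l\subseteq S_{n+l}$. Fix $\varepsilon\in S_1$ and put $T_n=S_n-n\varepsilon$. Then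
\[
0\in T_n\subseteq T_{n+1},\qquad T_n+T_l\subseteq T_{n+l},\qquad \tfrac1nT_n\subseteq[0,1]^N-\varepsilon\quad(n\ge1),
\]
because $n\varepsilon\in S_n$, $S_n+\varepsilon\subseteq S_{n+1}$, and $\alpha_j\le n$ for $\alpha\in S_n$. Let $\Lambda\subseteq\mathbb Z^N$ be the group generated by $\bigcup_nT_n$, and $q$ its rank. If $q=0$, then $\dim A_n=1$ for all $n$. Let $q\ge1$. Since $\Lambda$ is finitely generated and the $T_n$ increase, some $T_{l_0}$ generates $\Lambda$. Normalize the volume on the real span $\Lambda_{\mathbb R}$ so that $\Lambda$ has covolume $1$.

\emph{The convex body.} Let $P_l=\frac1l\operatorname{conv}(T_l)$. If $x\in T_l$, then $jx\in T_{jl}$, so $P_l\subseteq P_{jl}$. Hence $\bigcup_lP_l=\bigcup_lP_{l!}$ is an increasing union of convex sets, so it is convex, and it is bounded. Let $\Delta$ be its closure, a compact convex set. For $l\ge l_0$, $P_l$ contains $0$ and spans $\Lambda_{\mathbb R}$, so $P_l$ and $\Delta$ have nonempty interior. The union lies between the interior of $\Delta$ and $\Delta$, so $\operatorname{vol}\Delta=\lim_l\operatorname{vol}P_{l!}>0$.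

\emph{Upper bound.} We have $T_n\subseteq\Lambda\cap n\Delta$, so $\limsup\#T_n/n^q\le\operatorname{vol}\Delta$.

\emph{Lower bound.} A lattice point of $j\operatorname{conv}(T_l)$ is a nonnegative real combination of elements of $T_l$, and we need a nonnegative integer combination. This is achieved after a fixed translation and a bounded loss in $j$. Let $l\ge l_0$ and $T_l\setminus\{0\}=\{v_1,\dots,v_s\}$; these vectors generate $\Lambda$. The set $\Phi=\Lambda\cap\{\sum t_iv_i:0\le t_i<1\}$ is finite. Write each $\phi\in\Phi$ as $\phi=\sum z_i(\phi)v_i$ with $z_i(\phi)\in\mathbb Z$, and let $c=\max_{i,\phi}|z_i(\phi)|$. Let $j>2cs$ and $x\in\Lambda\cap(j-2cs)\operatorname{conv}(T_l)$. Then $x=\sum r_iv_i$ with $r_i\ge0$ and $\sum r_i\le j-2cs$. The vector $\phi=x-\sum\lfloor r_i\rfloor v_i$ lies in $\Phi$, and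
\[
x+c\sum_iv_i=\sum_i\bigl(\lfloor r_i\rfloor+z_i(\phi)+c\bigr)v_i
\]
has nonnegative integer coefficients with sum at most $(j-2cs)+2cs=j$. Padding with $0\in T_l$, it is a sum of $j$ elements of $T_l$, so it lies in $T_{jl}$. Translation is injective, hence
\[
\#T_{jl}\ge\#\bigl(\Lambda\cap(j-2cs)\operatorname{conv}(T_l)\bigr)\sim\operatorname{vol}(P_l)\,(jl)^q\qquad(j\to\infty).
\]
This is a bound along the multiples of $l$. For $jl\le n<(j+1)l$ we have $\#T_n\ge\#T_{jl}$, and $jl/n\to1$; this is where the element of degree one is needed. So $\liminf\#T_n/n^q\ge\operatorname{vol}P_l$ for all $l\ge l_0$, and therefore $\liminf\#T_n/n^q\ge\operatorname{vol}\Delta$. We conclude that $\dim A_n=\#T_n\sim\operatorname{vol}(\Delta)\,n^q$.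
\end{proof}

\begin{corollary}\label{cor:hilbert}
Let $A\subseteq\mathcal B_V$ be a graded subalgebra of finite transcendence degree with $A_1\neq0$. Then $\dim A_n\sim an^q$ for some real $a>0$ and some integer $q\ge0$.
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:finiteD}, $A$ is isomorphic as a graded algebra to $\rho_D(A)\subseteq\mathbf k[y_1,\dots,y_N]$, to which Proposition~\ref{prop:lattice} applies.
\end{proof}

\section{Finite kernel}\label{sec:finite}

\begin{proposition}\label{prop:finite}
Let $K(R)$ be finite, with arbitrary signature, and let $\varphi_R(n)\le Cn^d$ for infinitely many $n$. Then $\varphi_R(n)\sim an^k$ with $a>0$ real and $k\ge0$ an integer, and $R$ has the same age as a structure on $F\cup D\times\mathbb Q$ as in Theorem~\ref{thm:B}.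
\end{proposition}

Let $F=K(R)$, let $V=E\setminus F$, which is infinite, and let $R^*$ be the blow-up of Proposition~\ref{prop:blowup}. The letters $B,B'$ denote finite subsets of $V\times\mathbb Q$. The relation ``$B$ and $B'$ are $F$-isomorphic'' is hereditary. Let $A_F$ be its algebra; $A_F\subseteq\mathcal B_V$ since slides are $F$-isomorphisms.

\begin{lemma}\label{lem:AF}
The algebra $A_F$ has finite transcendence degree.
\end{lemma}

\begin{proof}
Fix one structure $\tau$ of each type of size $n+|F|$ in $\mathcal A(R)=\mathcal A(R^*)$. If $g:F\cup B\to\tau$ and $g':F\cup B'\to\tau$ are isomorphisms that agree on $F$, then $g'^{-1}g$ restricts to an $F$-isomorphism $B\to B'$. So the class of an $n$-set $B$ is determined by $\tau$ and a map $F\to\tau$, and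
\begin{equation}\label{eq:crude}
\dim(A_F)_n\le(n+|F|)^{|F|}\,\varphi_R(n+|F|).
\end{equation}
The right side is at most $C'n^{d+|F|}$ for infinitely many $n$. Apply Lemma~\ref{lem:trdeg} with the indicator $e\neq0$ of the singletons.
\end{proof}

The algebra $A_F$ counts sets $B$ with all of $F$ named, while $\varphi_R$ counts unlabeled structures $F'\cup B$ with $F'\subseteq F$. Two things must be corrected. A type may be realized with different traces $F'$ on the kernel, and we assign to it the least one. An isomorphism $F'\cup B\to F'\cup B'$ need not preserve $F'$, and we show that it does as soon as $B$ contains enough witnesses.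

Fix a linear order $\preceq$ on $\mathcal P(F)$ that extends inclusion. For $\tau\in\mathcal A(R^*)$ let $c(\tau)$ be the least $F'$ such that $\tau$ is the type of $F'\cup B$ for some $B$. Let $\Theta_{F'}(n)$ be the number of types $\tau$ of size $n+|F'|$ with $c(\tau)=F'$, with $\Theta_{F'}(n)=0$ for $n<0$. Then
\begin{equation}\label{eq:sum}
\varphi_R(n)=\sum_{F'\subseteq F}\Theta_{F'}(n-|F'|).
\end{equation}

\begin{lemma}\label{lem:theta}
If $\Theta_{F'}$ is not identically $0$, then $\Theta_{F'}(n)\sim a'n^{q'}$ with $a'>0$ real and $q'\ge0$ an integer.
\end{lemma}

\begin{proof}
Let $B\approx B'$ mean that some isomorphism $h:F'\cup B\to F'\cup B'$ satisfies $h(F')=F'$. This is an equivalence relation, and it is hereditary, through $\theta=h_{\restriction B}$. An $F$-isomorphism $B\to B'$ gives $B\approx B'$, so the algebra $\tilde A$ of $\approx$ is a graded subalgebra of $A_F$, and it contains $e$. By Lemma~\ref{lem:AF} and Corollary~\ref{cor:hilbert}, the number $\psi(n)=\dim\tilde A_n$ of $\approx$-classes of $n$-sets satisfies $\psi(n)\sim a'n^{q'}$. The $\approx$-class of $B$ determines the type of $F'\cup B$, so $\Theta_{F'}(n)\le\psi(n)$.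

For the lower bound let $U$ be the set of those $B$ for which the type $\tau$ of $F'\cup B$ has $c(\tau)=F'$. It is nonempty by hypothesis, and it is closed under supersets. Indeed, let $B\in U$, let $B_1\supseteq B$, and let $g:F'\cup B_1\to F''\cup B''$ be an isomorphism with $F''\subseteq F$. The trace $g(F'\cup B)\cap F$ is contained in $F''$, and it is $\succeq F'$ because $B\in U$. So $F'\preceq F''$ and $B_1\in U$.

Call $B$ \emph{large} if $B\in U$ and $B\setminus\{z\}\in U$ for all $z\in B$. We check four properties.

\emph{Large sets exist.} Take $B_1\in U$ and slide it to a set $B_2$ with new positions. Then $B_2\in U$ and $B_1\cap B_2=\emptyset$. The set $B_0=B_1\cup B_2$ is large, since one of $B_1,B_2$ survives the removal of a point.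

\emph{Largeness is $\approx$-invariant.} If $h$ witnesses $B\approx B'$, then $h(B)=B'$ and $F'\cup(B\setminus\{z\})\cong F'\cup(B'\setminus\{h(z)\})$, and membership in $U$ depends only on these types.

\emph{A superset $B$ of a large set $T$ is large.} The set $B\setminus\{z\}$ contains $T$ or $T\setminus\{z\}$.

\emph{If $B,B'$ are large and $F'\cup B\cong F'\cup B'$, then $B\approx B'$.} Let $h$ be an isomorphism. If $h(z)\in F'$ for some $z\in B$, then $h(F'\cup(B\setminus\{z\}))$ has trace $F'\setminus\{h(z)\}\prec F'$ on $F$, which contradicts $B\setminus\{z\}\in U$. So $h(B)\subseteq B'$, and since $|B|=|B'|$ we get $h(B)=B'$ and $h(F')=F'$.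

Let $\lambda(n)$ be the number of $\approx$-classes of large $n$-sets. By the last property and since large sets lie in $U$, $\Theta_{F'}(n)\ge\lambda(n)$. Let $\delta\in\tilde A$ be the indicator of the $\approx$-class of $B_0$, and $n_0=|B_0|$. If $(\delta g)(S)\ne0$, then $S$ contains some $T\approx B_0$, so $S$ is large. Multiplication by $\delta$ is injective by Lemma~\ref{lem:domain}, and it maps $\tilde A_{n-n_0}$ into the space of functions in $\tilde A_n$ supported on large sets, which has dimension $\lambda(n)$. Thus
\[
\psi(n-n_0)\le\Theta_{F'}(n)\le\psi(n)\qquad(n\ge n_0),
\]
and both bounds are $\sim a'n^{q'}$.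
\end{proof}

In Example~\ref{ex:first}(d), $F=\{a\}$ and $\Theta_\emptyset(n)=1$. For $F'=\{a\}$, the class of $B$ is given by its size and its number of neighbors of $a$, so $\psi(n)=n+1$. The set $U$ consists of the $B$ with at least one neighbor of $a$, so $\Theta_{F'}(n)=n$, and the large sets are those with at least two. With exactly one neighbor $z$, the transposition of $a$ and $z$ is an isomorphism that does not preserve $F'$.

\begin{proof}[Proof of Proposition~\ref{prop:finite}]
By \eqref{eq:sum} and Lemma~\ref{lem:theta}, $\varphi_R$ is a finite sum of shifts of functions that are either $0$ or $\sim a'n^{q'}$ with $a'>0$. They are not all $0$, since $\varphi_R\ge1$. Let $k$ be the largest exponent $q'$ that occurs and $a$ the sum of the corresponding $a'$; then $\varphi_R(n)\sim an^k$.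

By Lemmas \ref{lem:AF} and \ref{lem:finiteD} there is a finite $D\subseteq V$ with $\rho_D$ injective on $A_F$. The indicator of each $F$-isomorphism class has nonzero restriction, so every $B$ is $F$-isomorphic to some $B'\subseteq D\times\mathbb Q$, and $F'\cup B\cong F'\cup B'$ for all $F'\subseteq F$. Hence $\mathcal A(R)=\mathcal A(R^*)=\mathcal A(R^*_{\restriction F\cup D\times\mathbb Q})$, and the last structure has the required invariance by Proposition~\ref{prop:blowup}(b).
\end{proof}

The finiteness of the kernel was used twice: in the exponent in \eqref{eq:crude} and in the number of terms in \eqref{eq:sum}.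

\section{Bounded signature: reduction to finite data}\label{sec:bounded}

The rest of the paper proves the following theorem.

\begin{theorem}\label{thm:kernel}
If the signature is finite, $E$ is countable, and $\varphi_R(n)\le Cn^d$ for infinitely many $n$, then $K(R)$ is finite.
\end{theorem}

\begin{proof}[Proof of Theorems \ref{thm:A} and \ref{thm:B} from Theorem~\ref{thm:kernel}]
The case of finite kernel is Proposition~\ref{prop:finite}. Let the arities be at most $m$, and let $R'$ be a countable structure with the age of $R$; it is infinite and has the profile of $R$. For $1\le j\le m$ there are finitely many structures $\sigma$ on $\{1,\dots,j\}$ with type in $\mathcal A(R)$. For each of them let $\rho_\sigma$ be the $j$-ary relation ``$x_1,\dots,x_j$ are distinct and $i\mapsto x_i$ is an isomorphism from $\sigma$ onto the structure induced by $R'$''. A bijection between subsets preserves all $\rho_\sigma$ if and only if it is an isomorphism for $R'$ on every set of size at most $m$, that is, if and only if it is a local isomorphism of $R'$. So $R'$ and the structure with the finitely many relations $\rho_\sigma$ have the same local isomorphisms, hence the same profile and kernel, and $K(R')$ is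 finite by Theorem~\ref{thm:kernel}. This is the last statement of Theorem~\ref{thm:B}. Since $\mathcal A(R)$ is countable, such an $R'$ exists: restrict $R$ to a union of finite sets, one for each type. Proposition~\ref{prop:finite} applied to $R'$ gives the remaining statements, which depend only on the age.
\end{proof}

From now on the signature is finite, with arities at most $m\ge2$, the set $E$ is countable, $\varphi_R(n)\le Cn^d$ for infinitely many $n$, and we suppose for a contradiction that $K=K(R)$ is infinite. A bijection is an isomorphism as soon as it is one on all sets of size at most $m$; we refer to this as arguing \emph{by arity}. For finite $F$, there are finitely many types over $F$ of tuples of a given length.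

\subsection{The ultrapower}

It may happen that $K=E$, and then the blow-up adds nothing. We therefore pass to a larger structure with the same age and kernel, in which every infinite sequence of disjoint configurations has a limit outside the kernel. Let $\mathfrak M$ be an ultrapower of $R$ over a nonprincipal ultrafilter on $\mathbb N$, with $E\subseteq\mathfrak M$ by the diagonal map. We use two properties.

\emph{\L o\'s's theorem.} A first-order formula with parameters in $E$ holds in $R$ if and only if it holds in $\mathfrak M$.

\emph{$\aleph_1$-saturation} \cite[Thm.~6.1.1]{CK}. The language being countable, a countable set of formulas in variables $x_1,\dots,x_p$ with parameters in $\mathfrak M$ has a common solution in $\mathfrak M$ if each of its finite subsets has one.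

Since the signature is finite, ``$x_1,\dots,x_n$ enumerate a copy of a given finite structure'' is a formula. So $\mathfrak M$ has the age of $R$. Moreover $K(\mathfrak M)=K$. If $x\in K$ and every copy in $R$ of a finite set $A$ contains $x$, this is a formula with parameter $x$, which holds in $\mathfrak M$. If $y\in\mathfrak M\setminus K$, then $\mathfrak M\setminus\{y\}$ contains $E$ or contains $E\setminus\{y\}$ with $y\in E\setminus K$, so it has the full age. Let $V=\mathfrak M\setminus K$. The set $K\subseteq E$ is countable, and the conditions $x\ne z$ for $z\in K$ are finitely satisfiable, so $V\ne\emptyset$. (In Example~\ref{ex:cycles}, every vertex of $\mathfrak M$ has degree $2$ and there is one cycle of each length, so $V$ is a union of two-way infinite paths.)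

Apply Section~\ref{sec:kernel} to $\mathfrak M$. It gives finite sets $A_z,Q_z,M_z\subseteq\mathfrak M$ for $z\in K$, closed sets $F$ with their $M_F$, and a blow-up $R^*$ on $K\cup V\times\mathbb Q$ that contains $\mathfrak M=K\cup V\times\{0\}$ and has the age of $R$. All $F$-isomorphisms below are taken in $R^*$. The kernel stays rigid in $R^*$.

\begin{lemma}\label{lem:rigid}
Every copy of $A_z$ in $R^*$ contains $Q_z$. For $F$ closed, every embedding of $M_F$ into $R^*$ maps $F$ onto $F$.
\end{lemma}

\begin{proof}
Let $C$ be a copy of $A_z$ in $R^*$ and $F''=(C\cap K)\cup Q_z$. By Proposition~\ref{prop:blowup}(a) there is an embedding $g$ of $F''\cup C$ into $\mathfrak M$ that is the identity on $F''$. The copy $g(C)$ of $A_z$ contains $Q_z$. So each $w\in Q_z$ is $g(c)$ for some $c\in C$, and also $w=g(w)$; hence $w=c\in C$. The second statement follows by the proof of Lemma~\ref{lem:pin}.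
\end{proof}

For finite $F\subseteq K$, call a finite set $S\subseteq\mathfrak M\setminus F$ \emph{$F$-generic} if it is $F$-isomorphic to a subset of $V\times\mathbb Q$. Subsets of $F$-generic sets are $F$-generic, and so are all finite subsets of $V$. Seen from $F$, a generic set can be replaced by points outside the kernel. By Lemma~\ref{lem:rigid} this is impossible for $A_x\setminus F$ when $x\in K\setminus F$. The contradiction will come from a finite set $F^*\subseteq\mathfrak M$ such that all finite subsets of $\mathfrak M\setminus F^*$ are $(F^*\cap K)$-generic.

\subsection{A uniform bound on the transcendence degree}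

For finite $F\subseteq K$ let $\equiv_F$ denote $F$-isomorphism between finite subsets of $R^*\setminus F$, a hereditary equivalence. Let $A_F\subseteq\mathcal B_V$ be the algebra of functions on finite subsets of $V\times\mathbb Q$ that are constant on $\equiv_F$-classes. Then $A_F\subseteq A_{F'}$ for $F\subseteq F'$, and $0\ne e\in A_F$.

The bound \eqref{eq:crude} still holds, but its exponent grows with $|F|$, and we need an exponent that does not. Adding a copy of $M_F$ to a set pins $F$ down up to a permutation, which costs only the constant $|F|!$. As in Lemma~\ref{lem:theta}, adding is done by multiplying with an indicator $\delta$. The difficulty is that $M_F\setminus F$ may contain kernel points, so the product takes place outside $\mathcal B_V$, in an algebra $\mathcal S(X)$ that has zero divisors: the indicator of one singleton has square $0$.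

\begin{lemma}\label{lem:uniform}
For $F$ closed and $c=|M_F|$, we have $\dim(A_F)_n\le|F|!\,\varphi_R(n+c)$ for all $n$.
\end{lemma}

\begin{proof}
Let $N=M_F\setminus F\subseteq K\cup V\times\{0\}$, let $V^+=V\times\mathbb Q_{>0}$, and $X=N\cup V^+$, a disjoint union. For $g\in\mathcal S(X)$ and $Z\subseteq N$ define $g_Z\in\mathcal S(V^+)$ by $g_Z(B)=g(Z\cup B)$. Splitting a subset of $Z\cup B$ into its parts in $Z$ and in $B$ gives
\begin{equation}\label{eq:Z}
(gg')_Z=\sum_{Z_1\sqcup Z_2=Z}g_{Z_1}\,g'_{Z_2}.
\end{equation}
If $g$ is constant on $\equiv_F$-classes, then $g_Z$ is order-invariant: an increasing map between sets of positive positions stays increasing when extended by $0\mapsto0$, so Proposition~\ref{prop:blowup}(b) gives $Z\cup B\equiv_FZ\cup B'$ whenever $B'$ is a slide of $B$ in $V^+$. The order-invariant functions on $V^+$ form a domain, isomorphic to $\mathcal B_V$ because $\mathbb Q_{>0}\cong\mathbb Q$ as chains.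

For $a\in(A_F)_n$ define $\tilde a\in\mathcal S(X)_n$ by $\tilde a(S)=a(B)$ if $S\equiv_FB$ for some $B\subseteq V^+$, and $\tilde a(S)=0$ otherwise. This is well defined, linear in $a$, and constant on $\equiv_F$-classes. The function $\tilde a_\emptyset$ is the restriction of $a$ to $V^+$, which is nonzero if $a\neq0$ because every finite set slides into $V^+$. Let $\delta\in\mathcal S(X)$ be the indicator of the $\equiv_F$-class of $N$. Since $\delta_N(\emptyset)=1$, there is $Z\subseteq N$ of least size with $\delta_Z\ne0$. In \eqref{eq:Z} only the term $Z_1=Z$ survives, so $(\delta\tilde a)_Z=\delta_Z\,\tilde a_\emptyset\neq0$ for $a\neq0$. Thus $a\mapsto\delta\tilde a$ is injective. Its values are constant on $\equiv_F$-classes and supported on the family $\mathcal Y$ of sets $Y\subseteq X$ of size $n+|N|$ that contain some $T\equiv_FN$. So $\dim(A_F)_n$ is at most the number of $\equiv_F$-classes in $\mathcal Y$.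

Let $Y,Y'\in\mathcal Y$ and let $h:F\cup Y\to F\cup Y'$ be an isomorphism. Composing the isomorphism $M_F\to F\cup T$, which is the identity on $F$, with $h$ gives an embedding of $M_F$ into $R^*$, so $h(F)=F$ by Lemma~\ref{lem:rigid}. If $h':F\cup Y\to F\cup Y'$ and $h'':F\cup Y\to F\cup Y''$ induce the same permutation of $F$, then $h''h'^{-1}$ shows $Y'\equiv_FY''$. So each isomorphism type of $F\cup Y$, of size $n+c$, comes from at most $|F|!$ classes.
\end{proof}

\begin{lemma}\label{lem:GD}
There are finite sets $G\subseteq K$ and $\emptyset\ne D\subseteq V$ such that
\begin{enumerate}
\item[(a)] every $G$-isomorphism between finite subsets of $V\times\mathbb Q$ is a $K$-isomorphism;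
\item[(b)] for each $n$ there are finitely many types over $K$ of $n$-tuples in $V\times\mathbb Q$;
\item[(c)] every finite subset of $V\times\mathbb Q$ is $G$-isomorphic to a subset of $D\times\mathbb Q$.
\end{enumerate}
\end{lemma}

\begin{proof}
By Lemmas \ref{lem:uniform} and \ref{lem:trdeg}, each $A_F$ with $F$ closed has transcendence degree at most $d+1$. Let $A_\infty$ be the union of all $A_F$, with $F\subseteq K$ finite. Finitely many of its elements lie in one $A_F$ with $F$ closed, so $A_\infty$ is a graded subalgebra of $\mathcal B_V$ of transcendence degree at most $d+1$. Lemma~\ref{lem:finiteD} gives a finite $D\subseteq V$ with $\rho_D$ injective on $A_\infty$; $D\neq\emptyset$ since $\rho_D(e)\ne0$.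

The number $t_n(F)$ of types over $F$ of $n$-tuples in $V\times\mathbb Q$ is non-decreasing in $F$ and at most $n!\dim(A_F)_n\le n!\dim(\mathcal B_D)_n<\infty$, a bound independent of $F$. So there is a finite $G\subseteq K$ at which $t_n$ is maximal for all $n\le m-1$ (take the union of one maximizer for each $n$). For finite $F$ with $G\subseteq F\subseteq K$ and $n\le m-1$, the partition of the $n$-tuples into types over $F$ refines the partition into types over $G$ and has the same finite number of classes, so the two coincide.

(a) Let $g:B\to B'$ be a $G$-isomorphism, let $F$ be as above, and let $Z\subseteq F\cup B$ with $|Z|\le m$. If $Z\cap F=\emptyset$, then $g$ is an isomorphism on $Z$. Otherwise $|Z\cap B|\le m-1$, so the $G$-isomorphism $g_{\restriction Z\cap B}$ is an $F$-isomorphism, and $\mathrm{id}_F\cup g$ is an isomorphism on $Z$. By arity $g$ is an $F$-isomorphism for all such $F$, hence a $K$-isomorphism. (b) follows from (a), since $t_n(G)$ is finite. (c) The indicator of an $\equiv_G$-class lies in $A_\infty$, so its restriction under $\rho_D$ is nonzero.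
\end{proof}

Fix $G$ and $D$, and let $\Sigma=\mathcal P(D)\setminus\{\emptyset\}$. By (c), a finite set $S\subseteq\mathfrak M\setminus G$ is $G$-generic if and only if it has a $G$-embedding into $D\times\mathbb Q$. By (a), such an embedding is also correct over a larger $F$ if small subsets of $S$ are $F$-generic.

\begin{lemma}\label{lem:criterion}
Let $G\subseteq F\subseteq K$ and $S\subseteq\mathfrak M\setminus F$ be finite, and let $\gamma:S\to D\times\mathbb Q$ be a $G$-embedding. If all subsets of $S$ of size at most $m-1$ are $F$-generic, then $\gamma$ is an $F$-embedding.
\end{lemma}

\begin{proof}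
Let $Z\subseteq F\cup S$ with $|Z|\le m$. If $Z\cap F=\emptyset$, then $\gamma$ is an isomorphism on $Z$. Otherwise $T=Z\cap S$ has at most $m-1$ elements, and there is an $F$-isomorphism $\beta:T\to B\subseteq V\times\mathbb Q$. The map $\gamma\beta^{-1}:B\to\gamma(T)$ is a $G$-isomorphism, hence a $K$-isomorphism by Lemma~\ref{lem:GD}(a), so $\gamma_{\restriction T}=(\gamma\beta^{-1})\beta$ is an $F$-isomorphism. Conclude by arity.
\end{proof}

Three steps remain. Being $G$-generic can be tested on subsets of bounded size (Section~\ref{sec:obstr}). Saturation shows that sets of bounded size are $F$-generic once they avoid a finite set $H(F)\subseteq K$ (Lemma~\ref{lem:hit}). The two steps together place almost all of $\mathfrak M$ along one chain, and this chain is used to remove the dependence of $H(F)$ on $F$ (Lemma~\ref{lem:final}).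

\section{Genericity is tested on small subsets}\label{sec:obstr}

\begin{proposition}\label{prop:local}
There is $s_0$ such that every finite $S\subseteq\mathfrak M\setminus G$ all of whose subsets of size at most $s_0$ are $G$-generic is $G$-generic.
\end{proposition}

Consider all finite structures, in our signature, on disjoint unions $G\cup Y$ whose restriction to $G$ is $R^*_{\restriction G}$. We denote such a structure by $Y$; the notions of $G$-isomorphism and $G$-embedding extend to them, and there are finitely many $G$-isomorphism classes of each size. Call $Y$ \emph{representable} if it has a $G$-embedding into $D\times\mathbb Q\subseteq R^*$, and an \emph{obstruction} if it is not representable while $Y\setminus\{y\}$ is representable for all $y\in Y$. Subsets of representable sets are representable, and a minimal non-representable subset of a non-representable $Y$ is an obstruction. So Proposition~\ref{prop:local} holds with $s_0$ the maximal size of an obstruction, if sizes are bounded. An obstruction has no $G$-embedding into an obstruction that is not $G$-isomorphic to it, since the image would be a proper subset, which is representable. We derive a contradiction from an infinite family of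 obstructions with the following theorem. A word $w$ is a \emph{subword} of $w'$ if there is an increasing letter-preserving map from the positions of $w$ to those of $w'$.

\emph{Higman's theorem.} In every infinite sequence $w_1,w_2,\dots$ of finite words over a finite alphabet there are $i<j$ such that $w_i$ is a subword of $w_j$.

An obstruction $Y$ is not coded by a word, but $Y\setminus\{y\}$ is. The task is to choose $y$ so that its relations to the rest are recorded by a bounded amount of information. A relation involves $y$ and at most $m-1$ other points, so it misses one of $m$ fixed points $u_1,\dots,u_m$ and can be read in the word of $Y\setminus\{u_i\}$. If, in each of these $m$ words, $y$ sits in a short and very repetitive factor, then $y$ can be imitated by other points of that factor, and these form a set of bounded size.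

A nonempty word $w$ is \emph{$N$-rich} if $w=w_1\cdots w_N$, where each $w_i$ has the same set of letters as $w$.

\begin{lemma}\label{lem:rich}
Let $N\ge2$, $b(0,N)=0$ and $b(r,N)=N\,b(r-1,N)+N$. Every word over an alphabet with $r$ letters is a product of at most $b(r,N)$ factors, each a single letter or $N$-rich.
\end{lemma}

\begin{proof}
We use induction on $r$; for $r=0$ the word is empty. For $r\ge1$, cut off successively the shortest prefix that contains all $r$ letters. If this succeeds $N$ times, the word is $N$-rich, with the last factor absorbing the rest. Otherwise there are at most $N-1$ such prefixes, each a word missing some letter followed by one letter, and a remainder missing some letter. This gives at most $(N-1)(b(r-1,N)+1)+b(r-1,N)\le b(r,N)$ factors.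
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:local}]
Suppose that obstructions have unbounded size. Let $b=b(|\Sigma|,m+1)$, let $\ell\ge2m|D|b$ be a positive integer, and let $Y$ be an obstruction with $|Y|>2(m|D|\ell+m)$.

\emph{Choice of $y$.} Take distinct $u_1,\dots,u_m\in Y$ and $G$-embeddings $\gamma_i:Y\setminus\{u_i\}\to D\times\mathbb Q$. Let $w_i$ be the word of the image of $\gamma_i$; its length is at most $|Y|$. Cut $w_i$ into consecutive blocks of length $\ell$ and a remainder of length less than $\ell$; the blocks keep the factors short. Factor each of the at most $|Y|/\ell$ blocks by Lemma~\ref{lem:rich} with $N=m+1$. At most $b|Y|/\ell+\ell$ positions are outside the rich factors, and a position carries at most $|D|$ elements. Since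
\[
m|D|\bigl(b|Y|/\ell+\ell\bigr)+m\le|Y|/2+m|D|\ell+m<|Y|,
\]
there is $y\in Y\setminus\{u_1,\dots,u_m\}$ whose position lies, for every $i$, in an $(m+1)$-rich factor of $w_i$. Let $J_i\ni y$ be the set of elements of $Y\setminus\{u_i\}$ whose position is in that factor; $|J_i|\le\ell|D|$.

\emph{Imitating $y$.} Let $Z_1\subseteq J_i\setminus\{y\}$ with $|Z_1|\le m-1$. Under $\gamma_i$, the set $\{y\}\cup Z_1$ occupies positions $p_1<\dots<p_k$ of the factor, with $k\le m$. The factor is a product of $m+1$ segments, each containing all letters of the factor. Omit the segment that contains the position of $y$, and in the first $k$ of the other segments choose, in order, positions $p'_1<\dots<p'_k$ such that $p'_t$ has the same letter as $p_t$. Send each element at position $p_t$ to the element at position $p'_t$ with the same $D$-coordinate. This defines an injection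
\[
\kappa_{i,Z_1}:\{y\}\cup Z_1\to J_i\setminus\{y\}.
\]
The elements of $Y\setminus(J_i\cup\{u_i\})$ have positions before or after the whole factor. So for $Z_0\subseteq Y\setminus(J_i\cup\{u_i\})$ the map $\kappa_{i,Z_1}\cup\mathrm{id}_{Z_0}$ corresponds under $\gamma_i$ to a slide. By Proposition~\ref{prop:blowup}(b),
\begin{equation}\label{eq:star}
\kappa_{i,Z_1}\cup\mathrm{id}_{Z_0}:\ \{y\}\cup Z_1\cup Z_0\to Y\setminus\{y\}\ \text{ is a $G$-embedding.}
\end{equation}

\emph{Coding.} Let $C=\{u_1,\dots,u_m\}\cup\bigcup_i(J_i\setminus\{y\})$. It does not contain $y$, and $|C|\le m+m\ell|D|$. Index its elements by $1,\dots,|C|$. The \emph{table} of $Y$ records $|C|$, the index of each $u_i$, the set of indices of each $J_i\setminus\{y\}$, and all maps $\kappa_{i,Z_1}$ in terms of indices, with a special symbol for $y$. There are finitely many tables. Fix a $G$-embedding $\gamma:Y\setminus\{y\}\to D\times\mathbb Q$, and mark the elements of $C$ in its word by their indices. A letter of this \emph{marked word} is an element of $\Sigma$ with a partial map to $\{1,\dots,m+m\ell|D|\}$, so the alphabet is finite.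

\emph{Two comparable obstructions.} There are infinitely many pairwise non-$G$-isomorphic obstructions of size above the threshold, and infinitely many of them have the same table. By Higman's theorem there are two of these, $Y$ and $Y'$, such that the marked word of $Y\setminus\{y\}$ is a subword of that of $Y'\setminus\{y'\}$; primes denote the objects attached to $Y'$. The increasing letter-preserving map on positions defines a slide from the image of $\gamma$ into the image of $\gamma'$, hence a $G$-embedding $\varepsilon:Y\setminus\{y\}\to Y'\setminus\{y'\}$. It preserves marks, so it maps $C$ onto $C'$ index by index. Put $\varepsilon(y)=y'$; then $\varepsilon:Y\to Y'$ is injective.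

We show that $\varepsilon$ is a $G$-embedding. By arity it suffices to show that $\varepsilon_{\restriction Z}$ is one for $Z\subseteq Y$ with $|Z|\le m$ and $y\in Z$. Since $|Z\setminus\{y\}|\le m-1$ and $y$ is none of the $u_i$, some $u_i$ is not in $Z$. Put $Z_1=Z\cap(J_i\setminus\{y\})$ and $Z_0=Z\setminus J_i\subseteq Y\setminus(J_i\cup\{u_i\})$. By equality of the tables, $\varepsilon$ maps $J_i\cup\{u_i\}$ onto $J_i'\cup\{u'_i\}$, so by injectivity $\varepsilon(Z_0)$ is disjoint from $J'_i\cup\{u_i'\}$; also $\varepsilon(Z_1)\subseteq J_i'\setminus\{y'\}$, and $\varepsilon\circ\kappa_{i,Z_1}=\kappa'_{i,\varepsilon(Z_1)}\circ\varepsilon$ on $\{y\}\cup Z_1$. With $\kappa=\kappa_{i,Z_1}\cup\mathrm{id}_{Z_0}$ and $\kappa'=\kappa'_{i,\varepsilon(Z_1)}\cup\mathrm{id}_{\varepsilon(Z_0)}$ we obtain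
\[
\kappa'\circ\varepsilon_{\restriction Z}=\varepsilon_{\restriction Y\setminus\{y\}}\circ\kappa .
\]
The maps $\kappa$ and $\kappa'$ are $G$-embeddings by \eqref{eq:star} in $Y$ and in $Y'$, and $\varepsilon_{\restriction Y\setminus\{y\}}$ is one. Hence $\varepsilon_{\restriction Z}=\kappa'^{-1}\circ\varepsilon_{\restriction Y\setminus\{y\}}\circ\kappa$ is a $G$-embedding. So $Y$ has a $G$-embedding into $Y'$, which is impossible.
\end{proof}

\section{The kernel is finite}\label{sec:end}

Let $s=\max(s_0,m)$.

\subsection{Finite hitting sets}

\begin{lemma}\label{lem:hit}
For finite $F$ with $G\subseteq F\subseteq K$ there is a finite $H(F)\subseteq K\setminus F$ such that every $S\subseteq\mathfrak M\setminus(F\cup H(F))$ with $|S|\le s$ is $F$-generic.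
\end{lemma}

\begin{proof}
Let $\mathcal T$ be the family of traces $S\cap K$, where $S\subseteq\mathfrak M\setminus F$ has at most $s$ elements and is not $F$-generic. These traces are nonempty, because finite subsets of $V$ are $F$-generic. If $\mathcal T$ has a finite maximal subfamily of pairwise disjoint sets, let $H(F)$ be its union; by maximality every member of $\mathcal T$ meets $H(F)$, which is the claim.

Otherwise we can choose successively tuples $\bar s_i\bar b_i$, $i\in\mathbb N$, of length at most $s$, enumerating sets that are not $F$-generic, with $\bar s_i$ in $K\setminus F$, $\bar b_i$ in $V$, and the $\bar s_i$ nonempty and pairwise disjoint. Passing to a subsequence, we may assume that the lengths of $\bar s_i$ and of $\bar b_i$ are constant, that all $\bar s_i\bar b_i$ have the same type $\pi$ over $F$, and, by Lemma~\ref{lem:GD}(b), that all $\bar b_i$ have the same type over $K$. Let $\bar b$ be the first of them. The $K$-isomorphism $\bar b_i\mapsto\bar b$, extended by the identity on $F$ and on $\bar s_i$, shows that $\bar s_i\bar b$ has type $\pi$ over $F$. Consider the conditions ``$\bar x\bar b$ has type $\pi$ over $F$'', one formula since the signature is finite, and ``$x_j\ne z$''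 for all $j$ and all $z\in K$, countably many since $K$ is countable. Finitely many of them are satisfied by $\bar s_i$ for $i$ large, because the $\bar s_i$ are pairwise disjoint. By $\aleph_1$-saturation some tuple $\bar s_*$ in $\mathfrak M\setminus K=V$ satisfies all of them. Then $\bar s_*\bar b$ lies in $V$, so it is $F$-generic, and it has type $\pi$ over $F$. Hence the $\bar s_i\bar b_i$ are $F$-generic, a contradiction.
\end{proof}

This is close to the goal, but the sets are generic over $F$ and not over $F\cup H(F)$. Replacing $F$ by $F\cup H(F)$ produces a new exceptional set, and the iteration has no reason to stop. We iterate $m$ times and use arity to close the loop. Let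
\[
F_0=G\cup H(G),\qquad F_i=F_{i-1}\cup H(F_{i-1})\quad(1\le i\le m),
\]
finite subsets of $K$, and let $X=\mathfrak M\setminus F_0$.

\subsection{One chain for all of $X$}

By Lemma~\ref{lem:hit} and Proposition~\ref{prop:local}, every finite $S\subseteq X$ has a $G$-embedding into $D\times\mathbb Q$. We make these embeddings coherent. A \emph{representation} of a finite $S\subseteq X$ is a pair of a map $v:S\to D$ and a total preorder on $S$, with associated equivalence $\sim$, such that for a strictly increasing $\theta:S/{\sim}\to\mathbb Q$ the map $x\mapsto(v(x),\theta[x])$ is a $G$-embedding. Two choices of $\theta$ give maps that differ by a slide, so the choice does not matter. Each finite $S$ has finitely many representations and at least one, and a representation restricts to every subset. By compactness there are a map $v:X\to D$ and a total preorder on $X$ that induce a representation on every finite subset.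

Let $L=X/{\sim}$, a chain whose elements we also call positions. The map $v$ is injective on each class $p\in L$, so $|p|\le|D|$; the \emph{letter} of $p$ is $\lambda(p)=v(p)\in\Sigma$. For finite $S\subseteq X$, a \emph{chart} of $S$ is a map $x\mapsto(v(x),\theta[x])$ as above. It is a $G$-embedding.

\begin{lemma}\label{lem:chart}
If $1\le i\le m$ and $S\subseteq\mathfrak M\setminus F_i$ is finite, every chart of $S$ is an $F_{i-1}$-embedding.
\end{lemma}

\begin{proof}
Since $F_i=F_{i-1}\cup H(F_{i-1})$ and $m-1\le s$, the subsets of $S$ of size at most $m-1$ are $F_{i-1}$-generic by Lemma~\ref{lem:hit}. Apply Lemma~\ref{lem:criterion}.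
\end{proof}

We want to move a small subset of $X$ along $L$ away from an exceptional set. A chain $I$ whose points carry letters from a finite alphabet is \emph{inexhaustible} if for all finite $A,Y\subseteq I$ there is an increasing letter-preserving map $A\to I\setminus Y$. For $P=\{p_1<\dots<p_t\}\subseteq I$, the \emph{components} of $I\setminus P$ are the $t+1$ intervals $\{x<p_1\}$, $\{p_j<x<p_{j+1}\}$, $\{x>p_t\}$, some possibly empty.

\begin{lemma}\label{lem:inex}
For every chain $I$ with letters in a finite alphabet there is a finite $P\subseteq I$ such that all components of $I\setminus P$ are inexhaustible.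
\end{lemma}

\begin{proof}
Let $\mathcal W(I)$ be the set of words read on the finite subsets of $I$; it is closed under subwords. There is no infinite strictly decreasing sequence $\mathcal W_1\supsetneq\mathcal W_2\supsetneq\cdots$ of sets closed under subwords: choosing $w_i\in\mathcal W_i\setminus\mathcal W_{i+1}$, Higman's theorem gives $i<j$ with $w_i$ a subword of $w_j\in\mathcal W_{i+1}$, so $w_i\in\mathcal W_{i+1}$. If the lemma fails, there is therefore a counterexample $I$ with $\mathcal W(I)$ minimal. It is not inexhaustible, since otherwise $P=\emptyset$ works; let $A,Y$ witness this. For each component $J$ of $I\setminus Y$, the set $\mathcal W(J)\subseteq\mathcal W(I)$ misses the word of $A$, so $J$ is not a counterexample and has a suitable finite set $P_J$. The components of the complement of $P=Y\cup\bigcup_JP_J$ are the components of the $J\setminus P_J$, so $P$ works for $I$, a contradiction.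
\end{proof}

Let $P_0\subseteq L$ be the finite set of positions of the elements of $F_m\setminus F_0$. Applying Lemma~\ref{lem:inex} to each component of $L\setminus P_0$ gives a finite $P\supseteq P_0$ such that all components of $L\setminus P$ are inexhaustible. Put
\[
F^*=F_0\cup\{x\in X:\ [x]\in P\},\qquad F^\circ=F^*\cap K .
\]
These sets are finite and $G\subseteq F_m\subseteq F^\circ$. Also $H(F^\circ)\subseteq K\setminus F_0\subseteq X$, so its elements have positions in $L$.

\begin{lemma}\label{lem:final}
Every finite $S\subseteq\mathfrak M\setminus F^*$ is $F^\circ$-generic.
\end{lemma}

The idea is to test a chart of $S$ on a small set $T\cup W$ with $T\subseteq S$ and $W\subseteq F^\circ$, after moving $T$ along $L$ to a set $T'$ that avoids $H(F^\circ)$. The move must preserve the relations with $W$. As $|W|\le m-1$, the set $W$ misses one of the $m$ layers $F_i\setminus F_{i-1}$. The part of $W$ below this layer is handled as parameters by Lemma~\ref{lem:chart}, and the part above it as points of the chain that stay in place.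

\begin{proof}
We have $S\subseteq X$. Let $\gamma_S$ be a chart of $S$; we show that it is an $F^\circ$-embedding. By arity it suffices to show that $\gamma_S$ restricted to $T$ is a $W$-embedding for all nonempty $T\subseteq S$ and all $W\subseteq F^\circ$ with $|T|+|W|\le m$. Choose $i\in\{1,\dots,m\}$ with $W\cap(F_i\setminus F_{i-1})=\emptyset$, and put $W'=W\cap F_{i-1}$ and $W''=W\setminus F_i$. Then $W=W'\cup W''$ and $W''\subseteq F^*\setminus F_0$, so the positions of $W''$ lie in $P$, while those of $T$ lie in $L\setminus P$.

\emph{The move.} For each component $I$ of $L\setminus P$, inexhaustibility gives an increasing letter-preserving map from the set of positions of $T$ in $I$ into $I$ that avoids the positions of the elements of $H(F^\circ)$. Let $\pi$ be the union of these maps and of the identity on $P$. It is increasing, because the components and the points of $P$ partition $L$ into intervals, each respected by $\pi$. For $x\in T$ let $\mu(x)$ be the element of the class $\pi([x])$ with $v(\mu(x))=v(x)$; it exists because $\lambda(\pi[x])=\lambda([x])$. Let $T'=\mu(T)$. Its positions are outside $P$ and are not positions of elements of $H(F^\circ)$, so $T'\subseteq\mathfrak M\setminus(F^*\cup H(F^\circ))$.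

\emph{$\mu$ is a $W$-isomorphism.} Let $\gamma$ be a chart of $T\cup T'\cup W''$. This set avoids $F_i$, since $T$ and $T'$ avoid $F^*\supseteq F_m$, so $\gamma$ is an $F_{i-1}$-embedding by Lemma~\ref{lem:chart}. The map $\mu\cup\mathrm{id}_{W''}$ preserves $v$ and acts on positions by $\pi$, so it corresponds under $\gamma$ to a slide, which is a $K$-isomorphism. Hence $\mu\cup\mathrm{id}_{W''}:T\cup W''\to T'\cup W''$ is an $F_{i-1}$-isomorphism. Since $W'\subseteq F_{i-1}$, the map $\mu\cup\mathrm{id}_W$ is an isomorphism.

\emph{$\gamma_{\restriction T'}$ is an $F^\circ$-embedding.} The subsets of $T'$ have at most $m\le s$ elements and avoid $F^\circ\cup H(F^\circ)$, so they are $F^\circ$-generic by Lemma~\ref{lem:hit}. Apply Lemma~\ref{lem:criterion}.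

Finally the map $\sigma:\gamma(\mu(x))\mapsto\gamma_S(x)$, for $x\in T$, preserves the $D$-coordinate and is increasing on positions, so it is a slide. On $T$ we have $\gamma_S=\sigma\circ\gamma\circ\mu$, a composite of three $W$-isomorphisms.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:kernel}]
Since $K$ is infinite, there is $x\in K\setminus F^\circ$. Lemma~\ref{lem:final} does not apply to points of $F^*\cap V$, so we first move $A_x$ away from them. Lemma~\ref{lem:move} for $\mathfrak M$, with $A_x\cap K$, $A_x\setminus K$ and $F^*\cap V$ in the roles of $F$, $B$ and $X$, gives a copy $A'$ of $A_x$ in $\mathfrak M$ that is disjoint from $F^*\cap V$. Then $S=A'\setminus F^\circ$ is contained in $\mathfrak M\setminus F^*$. By Lemma~\ref{lem:final} there is an $F^\circ$-isomorphism from $S$ onto some $B\subseteq V\times\mathbb Q$. So $(A'\cap F^\circ)\cup B$ is a copy of $A_x$ in $R^*$. It does not contain $x$, since $x\in K\setminus F^\circ$. But $x\in Q_x$, and this contradicts Lemma~\ref{lem:rigid}. Hence $K$ is finite.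
\end{proof}

By Section~\ref{sec:bounded}, this completes the proof of Theorems \ref{thm:A} and \ref{thm:B}.

\begin{thebibliography}{9}

\bibitem{CK}
Chang and Keisler, \emph{Model Theory}.

\bibitem{PT}
Maurice Pouzet and Nicolas M. Thi\'ery, \emph{Some relational structures with polynomial growth and their associated algebras I: Quasi-polynomiality of the profile}, arXiv:1402.3090 (2014).

\bibitem{Radford}
Radford, J. Algebra 58 (1979).

\end{thebibliography}
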